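# Coverings of curves over finite fields whose relative class group has exponent $N$

## The guess of finiteness, tested on small coverings

Take a map $\phi:X_1\to X_2$ of curves over a finite field, and divide the class group of $X_1$ by the classes pulled back from $X_2$. Fix a positive integer $N$ and ask for the quotient to have exponent $N$. How many maps $\phi$ are there, with the finite field allowed to vary? The first guess is: only finitely many. Class groups grow, since a Jacobian of dimension $g$ over $\mathbb F_q$ has at least $(\sqrt q-1)^{2g}$ rational points, and one expects a fixed $N$ to tolerate only small $q$ and small genus.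

Let us fix the words before testing this.

**Definition (curves and class groups).** A *curve* over $\mathbb F_q$ is a smooth, proper, geometrically integral curve; equivalently, $\mathbb F_q$ is the full constant field of its function field. Genus is geometric genus. $\operatorname{Pic}^0X$ is the group of $\mathbb F_q$-rational divisor classes of degree $0$, that is, $J(\mathbb F_q)$ for $J$ the Jacobian of $X$. Divisors are $\mathbb F_q$-rational, and $\sim$ is linear equivalence.

**Definition (coverings).** A *covering* is a finite morphism $\phi:X_1\to X_2$ of curves over the same $\mathbb F_q$ with $\deg\phi>1$. It is *separable* if the extension of function fields is. Two coverings $\phi,\phi'$ over the same $\mathbb F_q$ are identified if $\phi'\circ\alpha=\beta\circ\phi$ for $\mathbb F_q$-isomorphisms $\alpha:X_1\to X_1'$ and $\beta:X_2\to X_2'$. Coverings over different finite fields are distinct.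

**Definition (relative class group).** The *relative class group* of $\phi$ is $\operatorname{Pic}^0X_1/\phi^*\operatorname{Pic}^0X_2$. Its *exponent* is the least positive integer that annihilates it.

When $X_2=\mathbb P^1$ the relative class group is just $\operatorname{Pic}^0X_1$. Note that exponent and order are different things. Let $E:\ y^2+y=x^3$ over $\mathbb F_2$. It has $3$ points: two with $x=0$, none with $x=1$, one at infinity. So the trace of Frobenius is $0$, the Frobenius eigenvalues are $\pm\sqrt{-2}$, and over $\mathbb F_{16}$ both become $(\sqrt{-2})^4=4$. Frobenius over $\mathbb F_{16}$ acts as the scalar $4$, so $E(\mathbb F_{16})=E[3]\cong(\mathbb Z/3)^2$: order $9$, exponent $3$.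

**Test 1: target of genus $0$.** For $E$ as above over $\mathbb F_2$ and $k$ odd, the function $x^k$ is a separable map $E\to\mathbb P^1$ of degree $2k$. All these maps have relative class group $E(\mathbb F_2)\cong\mathbb Z/3$. So there are infinitely many separable coverings of exponent $3$, and the guess, taken literally, is false. What stays finite here is the set of curves upstairs. If $g(X_1)=1$ and $X_2=\mathbb P^1$, then $X_1$ has a rational point (it has at least $(\sqrt q-1)^2>0$ of them), so $X_1$ is an elliptic curve, and exponent $N$ gives $(\sqrt q-1)^2\le\#X_1(\mathbb F_q)\le\#X_1[N](\overline{\mathbb F}_q)\le N^2$. Hence $q\le(N+1)^2$, and over each $\mathbb F_q$ there are finitely many Weierstrass equations. For $g(X_1)=0$ even this fails: the maps $x\mapsto x^{q+1}$ from $\mathbb P^1$ to $\mathbb P^1$, one over each $\mathbb F_q$, are separable and have trivial relative class group.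

**Test 2: target of genus $1$.** Over $\mathbb F_5$ let $X:\ y^2=x^6+1$, of genus $2$, let $E:\ y^2=u^3+1$, and let $\phi:X\to E$ be given by $u=x^2$. We compute the relative class group by hand. Counting, $u=0$ gives two points, $u=2$ two, $u=4$ one, infinity one, so $\#E(\mathbb F_5)=6$. A second map $\psi:X\to E$ is $(x,y)\mapsto(x^{-2},\,yx^{-3})$. We have
$$\phi^*\frac{du}{y}=\frac{2x\,dx}{y},\qquad \psi^*\frac{du}{y}=-\frac{2\,dx}{y},$$
a basis of the holomorphic differentials of $X$, so $(\phi_*,\psi_*):J_X\to E\times E$ is an isogeny. Isogenous abelian varieties have equally many points, so $\#\operatorname{Pic}^0X=36$.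

The map $\phi^*$ is injective on $\operatorname{Pic}^0E$. Let $\phi^*D=\operatorname{div}h$ and let $\sigma:x\mapsto-x$. Then $\sigma h=ch$ with $c^2=1$. If $c=1$, then $h\in\mathbb F_5(E)$ and $D=\operatorname{div}h$ on $E$. If $c=-1$, then $h=xk$ with $k\in\mathbb F_5(E)$, so $\operatorname{div}x$ is a pullback from $E$. That is impossible: $x$ has a simple zero at $(0,1)$, where $\phi$ is ramified, and pullbacks have even coefficients there. So the relative class group has order $36/6=6$; it is cyclic, of exponent $6$.

Now let $\ell\ge7$ be prime and replace $\phi$ by $[\ell]\circ\phi$. This is separable of degree $2\ell^2$. On $\operatorname{Pic}^0E$ the map $[\ell]^*$ is multiplication by $\ell$, which is bijective on a group of order $6$. So $[\ell]\circ\phi$ has the same relative class group as $\phi$, and again infinitely many coverings have exponent $6$, all from the same curve $X$.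

**Test 3: inseparable maps.** Over $\mathbb F_2$ let $X:\ y^2+y=x^7$, of genus $3$. It has $3$ points over $\mathbb F_2$ (two with $x=0$, one at infinity). Over $\mathbb F_4$, a nonzero $x$ has $x^7=x$, and $y^2+y=x$ is solvable iff $x+x^2=0$, i.e. $x=1$; this gives $2+2+1=5$ points. Over $\mathbb F_8$, a nonzero $x$ has $x^7=1$, of trace $1$, so there are $2+1=3$ points. Put $S_i=\#X(\mathbb F_{2^i})-(2^i+1)$, so $S_1=S_2=0$ and $S_3=-6$. Newton's identities for $L(T)=1+a_1T+a_2T^2+a_3T^3+2a_2T^4+4a_1T^5+8T^6$ give $a_1=a_2=0$ and $3a_3=-6$. So $L(T)=1-2T^3+8T^6$ and $\#\operatorname{Pic}^0X=L(1)=7$. The $2^k$-power Frobenius $X\to X$ pulls a place $P$ back to $2^kP$, so it acts on $\operatorname{Pic}^0X$ as multiplication by $2^k$, which is bijective on a group of order $7$. These coverings, of distinct degrees $2^k$, $k\ge1$, all have trivial relative class group, and both genera are $3$.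

So the guess has to be restricted to separable maps, and to targets for which one curve upstairs cannot produce infinitely many maps. If $g(X_2)\ge2$ and $\phi$ is separable of degree $n$, the Riemann–Hurwitz formula gives $n(g(X_2)-1)\le g(X_1)-1$, so the degree is bounded. The question now reads as follows. It is posed by Kadets and Keliher in "Exponents of Jacobians and relative class groups", arXiv:2410.11962 (2024); for $N=1$ the answer is affirmative by work of Kedlaya, and the case $N=2$ is described there as open.

**Question.** Given a positive integer $N$, is the set of separable coverings $\phi:X_1\to X_2$ of curves of genus larger than $2$ over a finite field, for which the relative class group has exponent $N$, finite?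

## Explicit bounds on $q$ and on the genus

For a covering $\phi:X_1\to X_2$ over $\mathbb F_q$ write $g=g(X_1)$, $g'=g(X_2)$, $n=\deg\phi\ge2$. The binary logarithm is $\log_2$.

**Theorem A.** Let $N\ge1$. Let $\phi$ be a separable covering with $g'\ge2$ whose relative class group is killed by $N$. Then
$$q\le(N+1)^2,\qquad g\le2^{31}(N+1)^6(\log_2g)^2.$$
Consequently there are only finitely many such $\phi$ up to identification, over all finite fields together. In particular, the answer to the Question is yes for every $N$.

**Theorem B.** Let $\phi$ be a separable covering with $g\ge2$, $g'\le1$, and relative class group killed by $N$. Then $q\le(N+1)^2$ and $g\le3072(N+1)^2\log_2g$. So only finitely many curves $X_1$ occur. In particular, only finitely many curves of genus $\ge2$ over finite fields have class group of exponent dividing $N$.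

**Proposition C.**

1. The bound $q\le(N+1)^2$ is attained for infinitely many $N$ by separable coverings with both genera $>2$.
2. In Theorem A, "separable" cannot be dropped, even for $N=1$.
3. In Theorem A, $g'\ge2$ cannot be replaced by $g'\ge1$: if some separable $\phi:X_1\to E$ with $g(E)=1$ has exponent $N$, then infinitely many do.

Theorem B is about curves upstairs, not about maps; Tests 1 and 2 show why.

## Textbook facts

For a place $P$ of $X$ over $Q=\phi(P)$, with ramification index $e(P|Q)$ and residue degree $f(P|Q)$, we have $\phi^*Q=\sum_{P|Q}e(P|Q)P$ and $\phi_*P=f(P|Q)\,Q$. Both maps respect linear equivalence (for $\phi_*$ use the norm of functions), and $\phi_*\phi^*=n$. The degree of a nonconstant $f\in F=\mathbb F_q(X)$ is $[F:\mathbb F_q(f)]$, which is the degree of its zero divisor and of its polar divisor. $B_m(X)$ is the number of places of degree $m$. For $m$ prime, a point over $\mathbb F_{q^m}$ lies on a place of degree $1$ or $m$, so $mB_m(X)=\#X(\mathbb F_{q^m})-\#X(\mathbb F_q)$. We use: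

- **Weil bounds.** $|\#X(\mathbb F_{q^m})-q^m-1|\le2gq^{m/2}$. For an abelian variety $B$ of dimension $b$, $(\sqrt q-1)^{2b}\le\#B(\mathbb F_q)\le(\sqrt q+1)^{2b}$. Also $\#B[N](\overline{\mathbb F}_q)\le N^{2b}$.
- **Lang's theorem.** A torsor under a connected algebraic group over $\mathbb F_q$ has a rational point. So if $B\subset J$ are abelian varieties, $J(\mathbb F_q)\to(J/B)(\mathbb F_q)$ is surjective, the fibers being $B$-torsors.
- **Riemann–Hurwitz.** For $\pi:X\to Z$ separable of degree $e$, $2g(X)-2=e(2g(Z)-2)+\deg\operatorname{Diff}$, and each ramified place contributes at least its degree to the different. So at most $2g(X)-2-e(2g(Z)-2)$ places are ramified, and $g(Z)\le g(X)$.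
- **Riemann–Roch and Clifford.** If $D\ge0$ is special (i.e. $\ell(K_X-D)>0$), then $\ell(D)\le1+\frac12\deg D$. If $D$ is nonspecial, $\ell(D)=\deg D+1-g$.
- **Riemann's inequality** (Stichtenoth, *Algebraic Function Fields and Codes*, 2nd ed., Cor. 3.11.4). If $F/\mathbb F_q$ has full constant field $\mathbb F_q$ and $F=\mathbb F_q(x,y)$, then $g(F)\le([F:\mathbb F_q(x)]-1)([F:\mathbb F_q(y)]-1)$.
- **Separating elements** (ibid., Prop. 3.10.2). If $x\in F\setminus F^p$, then $F/\mathbb F_q(x)$ is finite separable. (Constants lie in $F^p$, so such an $x$ is nonconstant.)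
- **Bertrand's postulate.** For real $x\ge1$ there is a prime in $(x,2x]$.
- **Finitely many curves of a given genus.** For fixed $q$ and fixed $\gamma_0\ge2$ there are finitely many curves of genus $\gamma_0$ over $\mathbb F_q$ up to isomorphism. Indeed, the tricanonical embedding makes each of them a closed curve in $\mathbb P^{5\gamma_0-6}$ with Hilbert polynomial $(6\gamma_0-6)T+1-\gamma_0$, and a Hilbert scheme of finite type over $\mathbb F_q$ has finitely many $\mathbb F_q$-points.

## Counting points bounds $q$ and is silent about $g$

The sensible first attempt is the one from Test 1: compare the size of a group with the size of its $N$-torsion.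

**Proposition 1.** Let $\phi$ be a separable covering with $g\ge2$ and relative class group killed by $N$. Then $g>g'$ and $q\le(N+1)^2$.

**Step 1: $g>g'$.** We need a nonzero abelian variety to count on. If $g'\le1$ the inequality is clear. If $g'\ge2$, Riemann–Hurwitz gives $g-1\ge n(g'-1)\ge2(g'-1)>g'-1$.

**Step 2: a quotient of the relative class group.** Let $J_1,J_2$ be the Jacobians. Since $\phi_*\phi^*=n$, the kernel of $\phi^*:J_2\to J_1$ lies in $J_2[n]$ and is finite. So $A=J_1/\phi^*J_2$ is an abelian variety of dimension $g-g'\ge1$. By Lang's theorem $J_1(\mathbb F_q)\to A(\mathbb F_q)$ is surjective, and it kills $\phi^*\operatorname{Pic}^0X_2$. So $A(\mathbb F_q)$ is a quotient of the relative class group and is killed by $N$.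

**Step 3: count.** Hence
$$(\sqrt q-1)^{2\dim A}\le\#A(\mathbb F_q)\le\#A[N](\overline{\mathbb F}_q)\le N^{2\dim A},$$
so $\sqrt q-1\le N$. $\square$

Here the approach stops. Once $\sqrt q-1\le N$, the two outer terms are compatible for every value of $\dim A$: a group of exponent $N$ may have large rank. We will see in the proof of Proposition C(1) coverings for which both outer inequalities are equalities. Something other than counting must bound the genus.

## Annihilated classes give functions, but two of them are not enough

If a class $N(P-P_0)$ is trivial, there is a function whose degree is at most $N\deg P_0$. A curve with functions of small degree that generate its field has small genus, by Riemann's inequality. For $X_2=\mathbb P^1$ all classes $N(P-P_0)$ are trivial. In general they only lie in $\phi^*\operatorname{Pic}^0X_2$, and one must choose many places $P$ of some degree $m$ and apply the pigeonhole principle. There are about $q^m/m$ such places, against our upper bound $(1+\sqrt q)^{2g'}$ for $\#\operatorname{Pic}^0X_2$, so $m$ has to be taken proportional to $g'$ (and to $\log g$).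

Suppose this works with $m\le24g'$, and that two of the functions, of degree at most $Nm$, generate the function field. Riemann's inequality gives $g\le(Nm)^2\le576N^2g'^2$. This is quadratic in $g'$, and Riemann–Hurwitz then leaves room for $n$ as large as about $g'$. A second bound, Proposition 4 below, has the shape $g<(2Nnd)^2$ with $d\le8\log_2g$; it would finish the proof if $n$ were bounded. But the three inequalities
$$g\le576N^2g'^2,\qquad n(g'-1)\le g-1,\qquad g<(2Nnd)^2\quad(d\ge2)$$
are all satisfied by $n=g'=\lfloor\sqrt g\rfloor$ with $g\ge4$, because $g/4<\lfloor\sqrt g\rfloor^2\le g$. Nothing is contradicted.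

What saves the day is that the pigeonhole principle gives not two functions but about $q^{m/2}$ of them, all with poles in one place $P_0$, so they span a space of dimension at least $m/2$. If a space of dimension $r+1$ and degree $\delta$ forces $g\ll\delta^2/r$ instead of $g\ll\delta^2$, then with $\delta\le Nm$ and $r\ge m/4$ we get $g\ll N^2m$, linear in $g'$. Then $n\le(g-1)/(g'-1)$ is bounded in terms of $N$, and the second bound finishes. We need the estimate $g\ll\delta^2/r$ in every characteristic.

## A space of functions of dimension $r+1$ and degree $\delta$ forces $g\le12\delta^2/r$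

**Lemma 2.** Let $k$ be a perfect field and $X/k$ a smooth projective geometrically integral curve of genus $g$. Let $V\subset k(X)$ be a $k$-subspace of dimension $r+1$ with $r\ge1$, $1\in V$, and suppose $V$ generates the field $k(X)$ over $k$. Let $D$ be the supremum of the polar divisors of the elements of $V$, and $\delta=\deg D$. Then $g\le12\,\delta^2/r$.

For example, let $X\subset\mathbb P^2$ be a smooth plane curve of degree $\delta\ge2$ with affine coordinates $x,y$, and $V=\langle1,x,y\rangle$. Then $r=2$, and $D$ is the section by the line at infinity: at a point where that line meets $X$ with multiplicity $c$, the larger of the pole orders of $x$ and $y$ is $c$, since the three homogeneous coordinates have no common zero. The lemma says $g\le6\delta^2$, and the true genus is $(\delta-1)(\delta-2)/2$.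

The plan is to take a generic element $w$ of $V$. It has $\delta$ zeros, and elements of $V$ and products of them are used to show that many of these zeros impose independent conditions on $L(eD)$. One would like any $r$ of the zeros to impose independent conditions on $V$. This can fail in characteristic $p$. Take $X=\mathbb P^1$, $p\ge3$, $V=\langle1,x,x^p,x^{p^2}\rangle$, so $r=3$ and $\delta=p^2$. The zeros of $u_0+u_1x+u_2x^p+u_3x^{p^2}$ form a coset $\theta+H$ of an $\mathbb F_p$-vector space $H$ of dimension $2$. For $c\in H\setminus0$ the vectors $(1,z,z^p,z^{p^2})$ at $z=\theta,\ \theta+c,\ \theta+2c$ are $v,\ v+v',\ v+2v'$ with $v'=(0,c,c^p,c^{p^2})$, so they are linearly dependent. What always survives is that a Galois group permutes the zeros transitively. The proof extracts from transitivity a weaker statement: no subset of the zeros is denser, relative to its rank, than the whole set.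

*Proof of Lemma 2.* Let $f_0=1,f_1,\dots,f_r$ be a basis of $V$. Let $u_0,\dots,u_r$ be indeterminates, $k'=k(u_1,\dots,u_r)$, $K=k'(u_0)$ and $\Omega=\overline K$.

**Step 1: the zeros of a generic element, as a Galois orbit.** The aim is to produce a $w\in V\otimes_k\Omega$ with $\delta$ distinct zeros permuted transitively.

Let $L=k(X)(u_1,\dots,u_r)$, the function field of $X_{k'}$, and $w_0=-\sum_{i\ge1}u_if_i\in L$. We claim that the polar divisor of $w_0$ is $D$. The poles of the $f_i$ lie in $X(\bar k)$, and since $k$ is perfect, $D$ has the same multiplicity at each geometric point above a given place. At $x\in X(\bar k)$ with $c=D(x)>0$ and uniformizer $s$, write $f_i=a_is^{-c}+\cdots$ with $a_i\in\bar k$. The $a_i$ with $i\ge1$ are not all $0$ (note that $f_0=1$ has no pole). As the $u_i$ are linearly independent over $\bar k$, $\sum_{i\ge1}u_ia_i\ne0$, so $w_0$ has a pole of order exactly $c$ at $x$. There are no other poles.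

Since $f_1\notin k$ and $k$ is algebraically closed in $k(X)$, $f_1$ is nonconstant, so $D\ne0$. Hence $w_0$ is transcendental over $k'$ and $[L:k'(w_0)]=\delta$. Embed $K=k'(u_0)$ into $L$ by $u_0\mapsto w_0$, so $[L:K]=\delta$.

The extension $L/K$ is separable. For this we need $dw_0\ne0$ in the one-dimensional space $\Omega_{L/k'}=\Omega_{k(X)/k}\otimes_{k(X)}L$. Let $\omega$ be a basis of $\Omega_{k(X)/k}$ and $df_i=h_i\omega$ with $h_i\in k(X)$. The $f_i$ generate the field, so the $df_i$ span $\Omega_{k(X)/k}\ne0$ and some $h_i$ with $i\ge1$ is nonzero. As the $u_i$ are independent over $k(X)$, $dw_0=-\bigl(\sum_{i\ge1}u_ih_i\bigr)\omega\ne0$.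

So $T=\operatorname{Hom}_K(L,\Omega)$ has exactly $\delta$ elements, and $G=\operatorname{Aut}(\Omega/K)$ acts transitively on $T$, because any two $K$-embeddings of $L$ into the algebraic closure $\Omega$ differ by an automorphism.

Each $\tau\in T$ restricts to a $k$-embedding $k(X)\to\Omega$, i.e. to a point $x_\tau\in X(\Omega)$ lying over the generic point of $X$. Points of $\operatorname{supp}D$ lie over closed points of $X$, so $x_\tau\notin\operatorname{supp}D$. Distinct $\tau$ have distinct restrictions to $k(X)$, as every $\tau$ fixes $u_1,\dots,u_r$ and these generate $L$ over $k(X)$. So the $x_\tau$ are $\delta$ distinct points.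

From now on work on $X_\Omega$, whose genus is $g$. Let $W=V\otimes_k\Omega\subset L(D)$ and $w=\sum_{i\ge0}u_if_i\in W$, $w\ne0$. Since $\tau$ is a $K$-embedding, $\tau(w_0)=u_0$, so
$$w(x_\tau)=u_0+\sum_{i\ge1}u_i\,\tau(f_i)=u_0-\tau(w_0)=0 .$$
The divisor $\Gamma:=\operatorname{div}(w)+D$ is effective of degree $\delta$ and contains the $\delta$ distinct points $x_\tau\notin\operatorname{supp}D$. So $\Gamma=\sum_{\tau\in T}x_\tau$, a reduced divisor.

**Step 2: translate into vectors.** Let $v_\tau=(\tau f_0,\dots,\tau f_r)\in\Omega^{r+1}$. The value of $a=\sum a_if_i\in W$ at $x_\tau$ is $\sum_ia_i\,\tau(f_i)$, so elements of $W$ are linear functionals on $\Omega^{r+1}$ and evaluation at $x_\tau$ is evaluation on $v_\tau$. Three facts are needed.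

First, the $v_\tau$ are pairwise non-proportional: the first coordinate of each is $1$, and they are distinct because $k(X)=k(f_1,\dots,f_r)$ and distinct $\tau$ differ on $k(X)$.

Second, they span a space of dimension $r$. Indeed, if $a\in W$ vanishes at all $x_\tau$, then $\operatorname{div}(a)+D\ge\Gamma=\operatorname{div}(w)+D$, so $a/w$ has no poles and is constant. So the functionals killing all $v_\tau$ form the line $\Omega w$.

Third, for $B\subset T$ put $\operatorname{rk}B=\dim\langle v_\tau:\tau\in B\rangle$. For $\sigma\in G$ we have $\sigma(v_\tau)=v_{\sigma\tau}$, and the semilinear bijection $\sigma$ preserves dimensions, so $\operatorname{rk}(\sigma B)=\operatorname{rk}B$.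

**Step 3: no subset is too dense.** The aim is
$$|B|\le\frac\delta r\,\operatorname{rk}B\qquad\text{for all }B\subset T.\tag{1}$$
Let $\lambda=\max_{B\ne\emptyset}|B|/\operatorname{rk}B$, so $|C|\le\lambda\operatorname{rk}C$ for every $C\subset T$. The rank is submodular: $\operatorname{rk}(B\cup B')+\operatorname{rk}(B\cap B')\le\operatorname{rk}B+\operatorname{rk}B'$, because the span of $B\cup B'$ is the sum of the two spans and the span of $B\cap B'$ lies in their intersection. If $B$ and $B'$ attain $\lambda$, then
$$|B\cup B'|+|B\cap B'|=\lambda(\operatorname{rk}B+\operatorname{rk}B')\ge\lambda\bigl(\operatorname{rk}(B\cup B')+\operatorname{rk}(B\cap B')\bigr)\ge|B\cup B'|+|B\cap B'|.$$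
So equality holds throughout, and $B\cup B'$ attains $\lambda$. Hence the union of all maximizers is a maximizer. It is nonempty, and it is $G$-stable because $|\cdot|$ and $\operatorname{rk}$ are $G$-invariant. By transitivity it is $T$, so $\lambda=|T|/\operatorname{rk}T=\delta/r$.

**Step 4: many disjoint independent sets.** Let $s=\lceil r/4\rceil$, and let $k_0$ be the least integer with $k_0s\ge\frac34\delta$. So $k_0\ge1$ and
$$k_0<1+\frac{3\delta}{4s}\le1+\frac{3\delta}r.\tag{2}$$
We choose disjoint sets $I_1,\dots,I_{k_0}\subset T$ of size $s$, each with $(v_\tau)_{\tau\in I_j}$ linearly independent, one after another. Before step $j\le k_0$, $(j-1)s<\frac34\delta$ elements have been used. So more than $\delta/4$ remain, and by (1) these have rank more than $r/4$, hence at least $s$. Thus an independent set of size $s$ can be picked. Let $S=\bigsqcup_jI_j$; then $|S|=k_0s\ge\frac34\delta$.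

**Step 5: the points of $S$ impose independent conditions on $L(eD)$.** Let $p\in S$, say $p\in I_j$. We cover $S\setminus p$ by few sets whose spans avoid $v_p$. By independence $v_p\notin\langle I_j\setminus p\rangle$. For $i\ne j$, either $v_p\notin\langle I_i\rangle$, and we use the one set $I_i$; or $v_p$ is a unique linear combination of the vectors of $I_i$. In the latter case its support has at least $2$ elements, because $v_p\ne0$ is not proportional to any other $v_\tau$. Split $I_i$ into two parts, neither of which contains the whole support. By uniqueness, $v_p$ is in the span of neither part.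

So $S\setminus p$ is covered by at most $1+2(k_0-1)=2k_0-1$ sets whose spans avoid $v_p$. For each of them there is an element of $W$, a linear functional, that vanishes at its points but not at $x_p$. Multiply these elements, and pad with factors $1\in W\subset L(D)$: for every $e\ge2k_0-1$ there is an element of $L(eD)$ that vanishes on $S\setminus p$ but not at $x_p$. As $p$ was arbitrary, evaluation $L(eD)\to\Omega^S$ is surjective. Its kernel contains $L(eD-\Gamma)$, and since $\Gamma=\operatorname{div}(w)+D$ we have $L(eD-\Gamma)=w\,L((e-1)D)$. Therefore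
$$\ell(eD)-\ell((e-1)D)\ge\tfrac34\delta\qquad(e\ge2k_0-1).\tag{3}$$

**Step 6: beat Clifford.** The growth rate $\frac34\delta$ in (3) exceeds the rate $\frac12\delta$ that Clifford's theorem allows to special divisors. Let $e=6k_0-5$, which is $\ge2k_0-1$. Add (3) over the $4k_0-3$ integers from $2k_0-1$ to $6k_0-5$ and use $\ell((2k_0-2)D)\ge1$:
$$\ell(eD)\ge1+(4k_0-3)\tfrac34\delta=1+\bigl(3k_0-\tfrac94\bigr)\delta.$$
If $eD$ were special, Clifford would give $\ell(eD)\le1+\frac e2\delta=1+(3k_0-\frac52)\delta$, which is smaller since $\delta>0$: a contradiction. So $eD$ is nonspecial, and Riemann–Roch with (2) gives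
$$g=e\delta+1-\ell(eD)\le(6k_0-5)\delta-\bigl(3k_0-\tfrac94\bigr)\delta<3k_0\delta<3\delta+\frac{9\delta^2}r\le\frac{12\delta^2}r.$$
The last inequality is $r\le\delta$, which follows from $r+1\le\ell(D)\le\delta+1$. $\square$

## A genus bound linear in $g'$, and the proof of Theorem B

**Proposition 3.** Let $\phi:X\to Y$ be a separable covering with $g=g(X)\ge2$, $g'=g(Y)$ arbitrary, and relative class group killed by $N$. If $g\ge(N+1)^2$, then
$$g\le48N^2\max(24g',\,64\log_2g).$$

**Step 1: choose the degree $m$.** By Proposition 1, $q\le(N+1)^2\le g$; also $N\le\sqrt g$. Let $x=\max(12g',\,32\log_qg)$. As $q\le g$, $x\ge32$. Let $m$ be a prime in $(x,2x]$. Then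
$$m>32,\quad g<q^{m/32},\quad q<q^{m/32},\quad N<q^{m/64},\quad 2m\le2^{m/4}\le q^{m/4}.\tag{4}$$
For the last chain: at $m=32$ it reads $64\le256$, and $\frac m4-\log_2(2m)$ is increasing for $m\ge6$.

**Step 2: many places with the same class after multiplication by $N$.** By the Weil bounds and (4),
$$mB_m(X)\ge q^m-q-2g(q^{m/2}+q^{1/2})\ge q^m-5q^{m/2+m/32}\ge\tfrac12q^m.$$
Here each of $q$, $gq^{m/2}$, $gq^{1/2}$ is at most $q^{m/2+m/32}$, and $q^{15m/32}\ge2^{15}\ge10$. On the other side,
$$\#\operatorname{Pic}^0Y\le(1+\sqrt q)^{2g'}\le(4q)^{g'}\le q^{3g'}\le q^{m/4},$$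
using $1+\sqrt q\le2\sqrt q$, $4\le q^2$ and $m>12g'$. Fix a place $P_*$ of degree $m$. By hypothesis the classes of $N(P-P_*)$, for $P$ of degree $m$, lie in $\phi^*\operatorname{Pic}^0Y$. By the pigeonhole principle there is a set $\mathcal C$ of places of degree $m$ on which this class is constant, with
$$|\mathcal C|\ge\frac{q^{3m/4}}{2m}\ge q^{m/2}.$$
So $N(P-P_0)\sim0$ for all $P,P_0\in\mathcal C$. Fix $P_0\in\mathcal C$, put $F=\mathbb F_q(X)$, and choose $f_P\in F$ with $\operatorname{div}f_P=N(P-P_0)$ for $P\in\mathcal C$, with $f_{P_0}=1$.

**Step 3: remove common $p$-th powers.** We want functions over whose field $F$ is separable. Let $p$ be the characteristic and $p^a$ the largest power of $p$ with all $f_P\in F^{p^a}$. It exists since some $f_P$ is nonconstant; and $p^a\mid N$, because $\operatorname{div}f_P=N(P-P_0)$ is divisible by $p^a$ for $P\ne P_0$. Put $g_P=f_P^{1/p^a}$ and $N_1=N/p^a$, so $\operatorname{div}g_P=N_1(P-P_0)$ and $g_{P_0}=1$. By maximality some $g_P\notin F^p$. Let $V$ be the $\mathbb F_q$-span of the $g_P$, $P\in\mathcal C$, and $M=\mathbb F_q(V)\subset F$. With $h=g_P\notin F^p$,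 the extension $F/\mathbb F_q(h)$ is finite separable of degree $N_1m$, so $F/M$ is finite separable. Let $\pi:X\to Z$ be the corresponding morphism and $e=[F:M]\le N_1m\le Nm$.

**Step 4: $V$ generates $F$, that is, $e=1$.** Suppose $e>1$. Let $P\in\mathcal C\setminus\{P_0\}$. As $g_P\in M$ is a function on $Z$ that vanishes at $\pi(P)$, every place of $X$ over $\pi(P)$ is a zero of $g_P$. The only zero of $g_P$ is $P$, so $P$ is the only place over $\pi(P)$. In particular the $\pi(P)$ are pairwise distinct. And since ramification index times residue degree of $P$ over $Z$ equals $e>1$, either $P$ is ramified over $Z$ or its residue degree is $>1$. In the latter case the residue degree divides the prime $m$, so it is $m$ and $\deg\pi(P)=1$.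

By Riemann–Hurwitz at most $2g-2+2e\le2g-2+2Nm$ places are ramified. The number of places of degree $1$ on $Z$ is at most $q+1+2g\sqrt q$, since $g(Z)\le g$. Counting $P_0$ too, and using (4),
$$|\mathcal C|\le1+(2g-2+2Nm)+(q+1+2g\sqrt q)=2g+2Nm+q+2g\sqrt q\le6\,q^{17m/64}<q^{m/2}.$$
Here $2g<2q^{m/32}$, $2Nm<q^{m/64+m/4}=q^{17m/64}$, $q<q^{m/32}$, $2g\sqrt q<2q^{3m/64}$, and the last inequality is $q^{15m/64}\ge2^{7.5}>6$. This contradicts $|\mathcal C|\ge q^{m/2}$.

**Step 5: apply Lemma 2.** Now $V$ generates $F$ and contains $1$. The $g_P$ are $|\mathcal C|\ge q^{m/2}$ distinct elements of $V$ (their divisors are distinct), so with $\dim V=r+1$ we get $q^{r+1}\ge q^{m/2}$, hence $r\ge\frac m2-1\ge\frac m4$. Every nonconstant $g_P$ has polar divisor $N_1P_0$, and linear combinations have no worse poles. So $D=N_1P_0$ and $\delta=N_1m\le Nm$. Lemma 2 gives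
$$g\le\frac{12N^2m^2}{m/4}=48N^2m,\qquad m\le2x=\max(24g',64\log_qg)\le\max(24g',64\log_2g).\qquad\square$$

**Proof of Theorem B.** The bound on $q$ is Proposition 1. If $g\ge(N+1)^2$, Proposition 3 with $g'\le1$ gives $g\le48N^2\max(24,64\log_2g)=3072N^2\log_2g$, because $\log_2g\ge1$. If $g<(N+1)^2$, the asserted bound is trivial. Since $g/\log_2g\to\infty$, both $q$ and $g$ are bounded in terms of $N$, and there are finitely many curves of given genus $\ge2$ over a given $\mathbb F_q$. For the last statement, let $X$ have genus $\ge2$ and class group of exponent dividing $N$. An element of $F\setminus F^p$ is a separable map $X\to\mathbb P^1$, of degree $>1$ as the genus is not $0$, and its relative class group is $\operatorname{Pic}^0X$. $\square$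

## A genus bound in terms of $n$, by projecting away from $\operatorname{Pic}^0Y$

In Proposition 3 the pigeonhole principle paid for $\operatorname{Pic}^0Y$ with places of degree about $g'$. There is another way to get rid of $\operatorname{Pic}^0Y$: apply to a divisor $E$ the operator $n-\phi^*\phi_*$, which kills pullbacks. Then places of degree about $\log g$ suffice; the price is that the degrees of the functions acquire a factor $n$. Two functions will be enough here.

**Proposition 4.** Let $\phi:X\to Y$ be a separable covering with $g'\ge2$ and relative class group killed by $N$. If $g\ge\max((N+1)^6,2^{16})$, then $g<(2Nnd)^2$ for some $d\le8\log_2g$.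

**Step 1: choose the degree $d$.** By Proposition 1, $q\le(N+1)^2\le g^{1/3}$, and $N\le g^{1/6}$. By Riemann–Hurwitz $n(g'-1)\le g-1$, so $n\le g$ and $ng'\le2n(g'-1)\le2g$. Since $q\le g^{1/3}$, $\log_qg\ge3$. Let $d$ be a prime with $4\log_qg<d\le8\log_qg\le8\log_2g$. Then $d>12$, $q^d>g^4$, $g<q^{d/4}$, $q\le g^{1/3}<q^{d/12}$, and $q^{d/4}>g\ge2^{16}$. Each of $q$, $gq^{d/2}$, $gq^{1/2}$ is at most $q^{3d/4}$, so
$$dB_d(X)\ge q^d-q-2g(q^{d/2}+q^{1/2})\ge q^d-5q^{3d/4}\ge\tfrac12q^d.\tag{5}$$

**Step 2: relations that do not see $\operatorname{Pic}^0Y$.** Let $E$ be a divisor of degree $0$ on $X$. By hypothesis $NE\sim\phi^*D$ with $\deg D=0$. Applying $\phi_*$ gives $N\phi_*E\sim nD$. Applying $\phi^*$ gives $N\phi^*\phi_*E\sim n\phi^*D\sim nNE$. So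
$$N(nE-\phi^*\phi_*E)\sim0.\tag{6}$$

**Step 3: explicit functions.** Let $S_d$ be the set of places $P$ of $X$ of degree $d$ that are unramified over $Y$ with $\deg\phi(P)=d$. For $P\in S_d$ and $Q=\phi(P)$ the residue degree is $1$, so $\phi_*P=Q$ and $\phi^*Q=P+R_P$, where $R_P\ge0$ does not contain $P$ and $\deg R_P=(n-1)d$.

Fix $P_\infty\in S_d$ (its existence is checked in Step 4), with image $Q_\infty$, and put $R_\infty=R_{P_\infty}$. For $P\in S_d$ with $\phi(P)\ne Q_\infty$, relation (6) with $E=P-P_\infty$ gives $f_P\in F=\mathbb F_q(X)$ with
$$\operatorname{div}f_P=N\bigl[(n-1)P+R_\infty-R_P-(n-1)P_\infty\bigr].\tag{7}$$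
The places $P$ and those of $R_P$ lie over $\phi(P)$, while those of $R_\infty$ and $P_\infty$ lie over $Q_\infty\ne\phi(P)$; also $P\notin\operatorname{supp}R_P$ and $P_\infty\notin\operatorname{supp}R_\infty$. So nothing cancels. Hence $\deg f_P=2N(n-1)d$, and the zeros of $f_P$ are $P$ and the places in $\operatorname{supp}R_\infty\subset\phi^{-1}(Q_\infty)$.

Pick $P_1\in S_d$ with $\phi(P_1)\ne Q_\infty$ (again, see Step 4). As $n\ge2$, $f_{P_1}$ is nonconstant; write $f_{P_1}=t^{p^a}$ with $t\notin F^p$. Then $F/\mathbb F_q(t)$ is separable of degree $\gamma\le2N(n-1)d\le2Ngd$.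

**Step 4: a place $P$ in good position.** We choose a place $P$ of degree $d$ that avoids the following.

- (a) $P$ is ramified over $Y$: at most $2g$ places.
- (b) $\deg\phi(P)\ne d$. As $d$ is prime, $\deg\phi(P)=1$: at most $n\,\#Y(\mathbb F_q)\le n(q+1)+2ng'\sqrt q\le g(q+1)+4g\sqrt q\le6gq$ places.
- (c) $\phi(P)=Q_\infty$: at most $n\le g$ places.
- (d) $P$ is ramified over the $t$-line: at most $2g-2+2\gamma$ places.
- (e) $\deg t(P)\ne d$, hence $\deg t(P)=1$: at most $\gamma(q+1)\le2\gamma q$ places.
- (f) $t(P)=t(T)$ for some place $T\in\phi^{-1}(Q_\infty)$: at most $n\gamma\le g\gamma$ places, since there are at most $n$ places $T$ and at most $\gamma$ places over each $t(T)$.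

In total at most
$$11gq+\gamma(2+2q+g)\le11g^2+8Ng^2d\le19Ng^2d\le19g^{13/6}d$$
places are excluded: we used $5g+6gq\le11gq$, $q\le g$, $2+2q+g\le4g$ and $\gamma\le2Ngd$. To compare with (5), note that $g^{11/6}>38\cdot64(\log_2g)^2\ge38d^2$. Indeed, with $\ell=\log_2g\ge16$ the first inequality is $2^{11\ell/6}>2432\,\ell^2$; at $\ell=16$ the left side exceeds $2^{29}$ and the right side is $622592<2^{20}$, and $\frac{11}6\ell-2\log_2\ell$ is increasing for $\ell\ge2$. Hence
$$B_d(X)\ge\frac{q^d}{2d}>\frac{g^4}{2d}>19g^{13/6}d .$$
Counts (a) and (b) do not involve the later choices and show that $P_\infty$ exists; with (c) they show that $P_1$ exists; and all six show that $P$ exists. By (a)–(c), $P\in S_d$ and $\phi(P)\ne Q_\infty$, so $f_P$ is defined.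

**Step 5: $F=\mathbb F_q(t,f_P)$.** Let $M=\mathbb F_q(t,f_P)$. Since $F/\mathbb F_q(t)$ is separable, so is $F/M$; let $\pi:X\to Z$ be the corresponding morphism, of degree $e$. By (d) and (e), $P$ is unramified of residue degree $1$ over the $t$-line, hence also over $Z$. Suppose $e>1$. Then $P$ accounts only for $1$ in the degree $e$ of the fiber, so there is a place $T\ne P$ of $X$ over $\pi(P)$. As $f_P\in M$ and $\operatorname{ord}_Pf_P=N(n-1)>0$, also $\operatorname{ord}_Tf_P>0$. By Step 3 this means $T\in\operatorname{supp}R_\infty\subset\phi^{-1}(Q_\infty)$. But $t\in M$ gives $t(T)=t(P)$, contradicting (f). So $e=1$.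

**Step 6: Riemann's inequality.** It gives $g\le(\gamma-1)(\deg f_P-1)<(2Nnd)^2$. $\square$

## Combining the two bounds: proof of Theorem A

**Step 1: bounds on $q$ and $g$.** Riemann–Hurwitz gives $g-1\ge2(g'-1)\ge2$, so $\log_2g\ge1$. The bound on $q$ is Proposition 1. The genus bound is trivial if $g<\max((N+1)^6,2^{16})$, so assume $g\ge\max((N+1)^6,2^{16})$. Then $g\ge(N+1)^2$, and Proposition 3 leaves two cases.

If $g\le3072N^2\log_2g$, the asserted bound holds.

If $g\le1152N^2g'$, we use that this is linear in $g'$: since $g'-1\ge g'/2$,
$$n\le\frac{g-1}{g'-1}\le\frac{2(g-1)}{g'}<2304N^2 .$$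
By Proposition 4, with $d\le8\log_2g$,
$$g<(2N\cdot2304N^2\cdot8\log_2g)^2=36864^2N^6(\log_2g)^2<2^{31}N^6(\log_2g)^2,$$
because $36864^2=1358954496<2147483648=2^{31}$. This proves the inequality.

**Step 2: finitely many fields and curves.** Since $g/(\log_2g)^2\to\infty$, the bound confines $g$ below some $G(N)$. There are finitely many $q\le(N+1)^2$, and $2\le g'\le g\le G(N)$. For each $q$ and each genus there are finitely many curves up to isomorphism.

**Step 3: finitely many maps between two fixed curves.** For fixed $X_1,X_2$, $n\le(g-1)/(g'-1)\le g-1$. Write $\mathbb F_q(X_2)=\mathbb F_q(x,y)$. Then $\phi$ is determined by $\phi^*x$ and $\phi^*y$, which are functions on $X_1$ of degrees $n\deg x$ and $n\deg y$. A function is determined by its zero and polar divisors and a constant in $\mathbb F_q^\times$, and there are finitely many effective divisors of bounded degree. So there are finitely many functions of bounded degree on $X_1$, and finitely many $\phi$.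

The Question concerns those coverings with exponent exactly $N$ and both genera $>2$. They form a subset of the set just shown to be finite. $\blacksquare$

## The bound on $q$ is attained, and the hypotheses are needed: proof of Proposition C

**Part (1).** Let $s\ge5$ be an odd prime power and $q=s^4$. Let $X_1:\ y^s+y=x^{s+1}$ and $X_2:\ y^s+y=z^{(s+1)/2}$ (smooth projective models over $\mathbb F_q$), with $\phi$ given by $z=x^2$, separable of degree $2$. The roots of $T^s+T$ lie in $\mathbb F_{s^2}\subset\mathbb F_q$, and by Stichtenoth, Prop. 6.4.1, the genera are $g_1=s(s-1)/2\ge10$ and $g_2=((s-1)/2)^2\ge4$.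

First we find Frobenius on $J_1$. Over $\mathbb F_{s^2}$ the curve $X_1$ has one point at infinity, and for each of the $s^2$ values of $x$ the element $x^{s+1}$ lies in $\mathbb F_s$ and is the trace $y^s+y$ of exactly $s$ elements $y\in\mathbb F_{s^2}$. So there are $s^3+1=s^2+1+2g_1s$ points. The $2g_1$ Frobenius eigenvalues over $\mathbb F_{s^2}$ have absolute value $s$ and sum $-2g_1s$, so all are $-s$. Over $\mathbb F_q$ they are $s^2=\sqrt q$. As Frobenius acts semisimply on the Tate module, it equals $[\sqrt q]$ on $J_1$.

Now $\operatorname{Pic}^0X_1=J_1(\mathbb F_q)$ is the kernel of Frobenius minus $1$, so it is $J_1[\sqrt q-1](\overline{\mathbb F}_q)$, killed by $\sqrt q-1$. Hence the exponent $N$ of the relative class group divides $\sqrt q-1$, while Proposition 1 gives $N\ge\sqrt q-1$. So $N=\sqrt q-1=s^2-1$, i.e. $q=(N+1)^2$.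

For these coverings Frobenius also acts as $[\sqrt q]$ on the quotient $A$ of Proposition 1, so $A(\mathbb F_q)=A[N](\overline{\mathbb F}_q)$. As $N=s^2-1$ is prime to $p$, this has order $N^{2\dim A}=(\sqrt q-1)^{2\dim A}$: every inequality in Step 3 of that proof is an equality.

**Part (2).** This is Test 3. The curve $X:\ y^2+y=x^7$ over $\mathbb F_2$ has genus $3$ and $\#\operatorname{Pic}^0X=7$, and its $2^k$-power Frobenius maps, $k\ge1$, are inseparable coverings of distinct degrees with relative class number $1$.

**Part (3).** Let $\phi:X_1\to E$ be separable with $g(E)=1$ and exponent $N$. The curve $E$ has a rational point, so it is an elliptic curve. Let $\ell$ be a prime not dividing $q\cdot\#E(\mathbb F_q)$. Then $[\ell]\circ\phi$ is separable of degree $\ell^2\deg\phi$. Since $[\ell]^*$ is multiplication by $\ell$ on $\operatorname{Pic}^0E\cong E(\mathbb F_q)$, it is bijective there, so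
$$([\ell]\circ\phi)^*\operatorname{Pic}^0E=\phi^*[\ell]^*\operatorname{Pic}^0E=\phi^*\operatorname{Pic}^0E .$$
So $[\ell]\circ\phi$ has the same relative class group as $\phi$. The degrees differ for different $\ell$, so infinitely many coverings of exponent $N$ arise. Test 2 exhibits such a $\phi$ with $N=6$ and $g(X_1)=2$. $\blacksquare$
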